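\title{The $C^*$-envelope of the $\ell^p$-pseudofunctions can differ from the Brown--Guentner algebra}

\begin{abstract}
An exponent $p\in(2,\infty)$ attaches two $C^*$-completions to the group ring of a discrete group $G$: the enveloping $C^*$-algebra of the Banach $*$-algebra $\mathrm{PF}_p^*(G)$ of symmetrized $\ell^p$-pseudofunctions, and the Brown--Guentner algebra $C^*_{\ell^p}(G)$. They coincide for amenable groups and for free groups of finite rank. We show that they differ, for every $p\in(2,\infty)$, when $G=\mathbb{Z}^2\rtimes\Gamma$ with $\Gamma\le SL_2(\mathbb{Z})$ non-amenable, and for every group that contains such a group, for instance $SL_n(\mathbb{Z})$ with $n\ge 3$. The reason is that dividing by $\mathbb{Z}^2$ turns the first algebra into $C^*(\mathrm{PF}_p^*(\Gamma))$ and the second into $C^*_r(\Gamma)$.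
\end{abstract}

\section{Introduction}

Let $G$ be a discrete group and let $\mathbb{C}[G]$ be its group ring: the finitely supported functions on $G$, with convolution as product and the involution $f^*(g)=\overline{f(g^{-1})}$. A family of unitary representations $\pi$ of $G$ defines a $C^*$-seminorm $f\mapsto\sup_\pi\|\pi(f)\|$ on $\mathbb{C}[G]$. All representations together give the full algebra $C^*(G)$, the left regular representation alone gives the reduced algebra $C^*_r(G)$, and the two norms agree exactly when $G$ is amenable. For a non-amenable group there is room between them, and an exponent $p\in[1,\infty)$ offers two ways to choose a norm there.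

The first way uses convolution operators. Let $\lambda_p$ be the left regular representation on $\ell^p(G)$, so that $\lambda_p(f)\xi=f*\xi$. The adjoint of an operator on $\ell^p(G)$ acts on another space, so the norm is symmetrized:
\[
\|f\|_{\mathrm{PF}_p}=\max\bigl\{\|\lambda_p(f)\|,\ \|\lambda_p(f^*)\|\bigr\}.
\]
The completion of $\mathbb{C}[G]$ (equivalently, of $\ell^1(G)$) in this norm is a Banach $*$-algebra $\mathrm{PF}_p^*(G)$. Its enveloping $C^*$-algebra $C^*(\mathrm{PF}^*_p(G))$ is the completion in the norm $\|f\|_{C^*\mathrm{PF}_p}=\sup_\pi\|\pi(f)\|$, where $\pi$ runs over all $*$-representations of $\mathrm{PF}_p^*(G)$ on Hilbert spaces.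

The second way uses decay of matrix coefficients. Let $D$ be $\ell^p(G)$ or $c_0(G)$. A unitary representation $\pi$ of $G$ on $\mathcal{H}$ is a \emph{$D$-representation} if there is a dense subspace $\mathcal{H}_0\subseteq\mathcal{H}$ such that $g\mapsto\langle\pi(g)\xi,\eta\rangle$ lies in $D$ for all $\xi,\eta\in\mathcal{H}_0$. The Brown--Guentner algebra $C^*_{\ell^p}(G)$ is the completion of $\mathbb{C}[G]$ in the norm $\|f\|_{C^*_{\ell^p}}=\sup_\pi\|\pi(f)\|$, where $\pi$ runs over the $\ell^p$-representations. The algebra $C^*_{c_0}(G)$ and its norm $\|\cdot\|_{C^*_{c_0}}$ are defined in the same way from the $c_0$-representations. When several groups are present we add the group to the subscript.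

The problem, which comes from \cite{KSSS}, is the following. \emph{Is there a discrete group $G$ and an exponent $p\in(2,\infty)$ for which the norms $\|\cdot\|_{C^*\mathrm{PF}_p}$ and $\|\cdot\|_{C^*_{\ell^p}}$ on $\mathbb{C}[G]$ differ?}

Simple evidence points to a negative answer. Both norms increase with $p\ge2$, both equal the reduced norm at $p=2$, and both become the full norm if $p=\infty$ is allowed in the definitions (Remark~\ref{rem:range}). H\"older's inequality gives $\|\cdot\|_{C^*_{\ell^p}}\le\|\cdot\|_{C^*\mathrm{PF}_p}$ for every group, with equality for amenable groups (Proposition~\ref{prop:chain}). For the free groups $F_d$, where the norms for different $p$ are all different, the two scales match exponent by exponent (Theorem~\ref{thm:free}). The answer is nevertheless positive.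

For a subgroup $\Gamma\le SL_2(\mathbb{Z})$ let
\[
G_\Gamma=\mathbb{Z}^2\rtimes\Gamma=\left\{\begin{pmatrix}\gamma&a\\0&1\end{pmatrix}:\gamma\in\Gamma,\ a\in\mathbb{Z}^2\right\}\le SL_3(\mathbb{Z}),
\]
with $\mathbb{Z}^2$ and $\Gamma$ viewed as subgroups, and let $q\colon G_\Gamma\to\Gamma$ be the quotient map.

\begin{theorem}\label{thm:main}
Let $p\in(2,\infty)$ and $\Gamma\le SL_2(\mathbb{Z})$. The norms of $C^*(\mathrm{PF}^*_p(G_\Gamma))$ and $C^*_{\ell^p}(G_\Gamma)$ on $\mathbb{C}[G_\Gamma]$ agree if and only if $\Gamma$ is amenable. The two norms differ for every discrete group $G$ that contains some $G_\Gamma$ with $\Gamma$ non-amenable, for instance for $\mathbb{Z}^2\rtimes SL_2(\mathbb{Z})$ and for $SL_n(\mathbb{Z})$ with $n\ge3$.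
\end{theorem}

When the norms differ, $C^*_{\ell^p}(G)$ is a proper quotient of $C^*(\mathrm{PF}^*_p(G))$, by the inequality above. The next theorem locates the difference and shows that no change of exponent repairs it. We write $\delta_g$ for the point mass at $g$.

\begin{theorem}\label{thm:quotient}
Let $p\in(2,\infty)$ and $\Gamma\le SL_2(\mathbb{Z})$.
\begin{itemize}
\item[(a)] Dividing by the closed ideal generated by $\{\delta_a-\delta_e:a\in\mathbb{Z}^2\}$ turns $C^*_{\ell^p}(G_\Gamma)$ into $C^*_r(\Gamma)$ and turns $C^*(\mathrm{PF}^*_p(G_\Gamma))$ into $C^*(\mathrm{PF}^*_p(\Gamma))$, as completions of $\mathbb{C}[\Gamma]$.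
\item[(b)] If $\Gamma$ is non-amenable, then $\|\cdot\|_{C^*\mathrm{PF}_p(G_\Gamma)}$ is not dominated by $\|\cdot\|_{C^*_{c_0}(G_\Gamma)}$. In particular $C^*(\mathrm{PF}^*_p(G_\Gamma))$ is not equal to $C^*_{\ell^s}(G_\Gamma)$ for any $s\in[1,\infty)$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:free}
Let $p\in(2,\infty)$.
\begin{itemize}
\item[(a)] If $H\le G$ are discrete groups, then $\|\cdot\|_{C^*\mathrm{PF}_p(G)}$ and $\|\cdot\|_{C^*_{\ell^p}(G)}$ restrict on $\mathbb{C}[H]$ to the corresponding norms of $H$.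
\item[(b)] For the free group $F_d$ with $2\le d<\infty$ one has $C^*(\mathrm{PF}^*_p(F_d))=C^*_{\ell^p}(F_d)$.
\item[(c)] If $G$ contains $F_2$, the algebras $C^*(\mathrm{PF}^*_p(G))$, $p\in(2,\infty)$, are pairwise distinct completions of $\mathbb{C}[G]$.
\end{itemize}
\end{theorem}

Every $F_d$ embeds in $SL_2(\mathbb{Z})$, so by Theorems~\ref{thm:main} and~\ref{thm:free}(b) coincidence of the two norms is not preserved under extension by $\mathbb{Z}^2$.

The proof compares how the two algebras treat representations $\pi\circ q$ pulled back from $\Gamma$. Convolution norms do not notice the amenable normal subgroup $\mathbb{Z}^2$: a function on $\Gamma$ can be spread over large squares in $\mathbb{Z}^2$, and so every representation of $\mathrm{PF}_p^*(\Gamma)$ pulls back to a representation of $\mathrm{PF}_p^*(G_\Gamma)$ (Section~\ref{sec:transfer}). The coefficients of $\pi\circ q$ are constant along $\mathbb{Z}^2$, so $\pi\circ q$ is never an $\ell^p$-representation; but it may be a limit of $\ell^p$-representations,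 and in a direct product $\mathbb{Z}^2\times\Gamma$ this does happen. In $G_\Gamma$ the action of $\Gamma$ on the dual torus forbids it unless $\pi$ is bounded by the reduced norm of $\Gamma$ (Section~\ref{sec:rigid}, the heart of the paper). It then suffices to find a representation of $\mathrm{PF}_p^*(\Gamma)$ that is not bounded by the reduced norm, and the functions $r^{|g|}$ on a free subgroup provide one (Section~\ref{sec:free}).

\section{Positive definite functions and the two norms}\label{sec:prelim}

\subsection{Conventions and standard facts}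

Products in $\mathbb{C}[G]$ are written by juxtaposition. The exponent conjugate to $p$ is $p'$, and $\|\cdot\|_r$ is the norm of $\ell^r(G)$. We have $(\lambda_r(g)\xi)(x)=\xi(g^{-1}x)$, and we write $\lambda_{r,G}$ when the group matters and $\lambda_G=\lambda_{2,G}$. For a unitary representation $\pi$ put $\pi(f)=\sum_g f(g)\pi(g)$, and for a function $\varphi\colon G\to\mathbb{C}$ put $\varphi(f)=\sum_g f(g)\varphi(g)$. We say that $\pi$ is \emph{weakly contained} in $\sigma$, written $\pi\prec\sigma$, if $\|\pi(f)\|\le\|\sigma(f)\|$ for all $f\in\mathbb{C}[G]$. A surjective homomorphism $q\colon G\to\Gamma$ induces a $*$-homomorphism $q\colon\mathbb{C}[G]\to\mathbb{C}[\Gamma]$, $\delta_g\mapsto\delta_{q(g)}$.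

A function $\varphi$ on $G$ is \emph{positive definite} if $\varphi(f^*f)=\sum_{s,t}\overline{f(t)}f(s)\varphi(t^{-1}s)\ge0$ for all $f\in\mathbb{C}[G]$. The diagonal coefficients $g\mapsto\langle\pi(g)\xi,\xi\rangle$ of unitary representations are positive definite. Conversely, the GNS construction gives for each positive definite $\varphi$ a unitary representation $\pi_\varphi$ and a vector $v$, unique up to unitary equivalence, such that $\pi_\varphi(\mathbb{C}[G])v$ is dense and $\varphi(g)=\langle\pi_\varphi(g)v,v\rangle$. Then $\|v\|^2=\varphi(e)$ and $\varphi(h^*fh)=\langle\pi_\varphi(f)\pi_\varphi(h)v,\pi_\varphi(h)v\rangle$. We use three constructions.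
\begin{itemize}
\item[(P1)] A product of positive definite functions is positive definite: it is a diagonal coefficient of the tensor product of the GNS representations.
\item[(P2)] If $q\colon G\to\Gamma$ is a surjective homomorphism, then $\varphi\circ q$ is positive definite and its GNS representation is $\pi_\varphi\circ q$.
\item[(P3)] If $\varphi$ is positive definite on a subgroup $H\le G$, its extension $\tilde\varphi$ by zero is positive definite on $G$. Indeed $\tilde\varphi(t^{-1}s)=0$ unless $sH=tH$, so if $f=\sum_c\delta_cf_c$ with $c$ running over representatives of left cosets and $f_c\in\mathbb{C}[H]$, then $\tilde\varphi(f^*f)=\sum_c\varphi(f_c^*f_c)\ge0$.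
\end{itemize}

A $*$-representation $\pi$ of a Banach $*$-algebra with isometric involution is contractive, since $\|\pi(x)\|^2$ is the spectral radius of $\pi(x^*x)$, which is at most $\|x^*x\|\le\|x\|^2$. After cutting down by the projection $\pi(\delta_e)$, a $*$-representation of $\mathrm{PF}_p^*(G)$ is therefore the same thing as a unitary representation $\pi$ of $G$ with $\|\pi(f)\|\le\|f\|_{\mathrm{PF}_p}$ for all $f\in\mathbb{C}[G]$. We call such $\pi$ \emph{$\mathrm{PF}_p$-bounded}; the norm $\|f\|_{C^*\mathrm{PF}_p}$ is the supremum of $\|\pi(f)\|$ over them.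

\subsection{The basic inequalities}

\begin{lemma}\label{lem:dual}
Let $p\in[2,\infty)$ and $f\in\mathbb{C}[G]$. Then $\|\lambda_p(f^*)\|=\|\lambda_{p'}(f)\|$, so that
\[
\|f\|_{\mathrm{PF}_p}=\max\{\|\lambda_p(f)\|,\|\lambda_{p'}(f)\|\}.
\]
Moreover $\|\lambda_r(f)\|\le\|f\|_{\mathrm{PF}_p}$ for $p'\le r\le p$, and $\|f\|_{p'}\le\|f\|_{\mathrm{PF}_p}$.
\end{lemma}

\begin{proof}
Pair $\ell^p$ with $\ell^{p'}$ by $\langle\xi,\eta\rangle=\sum_x\xi(x)\overline{\eta(x)}$. Then $\langle\lambda_p(g^{-1})\xi,\eta\rangle=\langle\xi,\lambda_{p'}(g)\eta\rangle$, and summing against $\overline{f(g)}$ gives $\langle\lambda_p(f^*)\xi,\eta\rangle=\langle\xi,\lambda_{p'}(f)\eta\rangle$. So $\lambda_{p'}(f)$ is the adjoint of $\lambda_p(f^*)$. The Riesz--Thorin theorem bounds the norm of an operator on $\ell^r$, $p'\le r\le p$, by the larger of its norms on $\ell^{p'}$ and $\ell^p$. Finally $f=\lambda_{p'}(f)\delta_e$.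
\end{proof}

Bounds on positive definite functions come with constants, such as $\|\varphi\|_p$, while a bound on a representation must have constant one. Taking high powers removes the constant.

\begin{lemma}\label{lem:const}
Let $\|\cdot\|_\nu$ be a submultiplicative seminorm on $\mathbb{C}[G]$ with $\|f^*\|_\nu=\|f\|_\nu$. If $\varphi$ is positive definite and $|\varphi(f)|\le C\|f\|_\nu$ for all $f\in\mathbb{C}[G]$, then $\|\pi_\varphi(f)\|\le\|f\|_\nu$ for all $f\in\mathbb{C}[G]$.
\end{lemma}

\begin{proof}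
Let $\pi=\pi_\varphi$, $T=\pi(f^*f)\ge0$ and $w=\pi(h)v$ with $h\in\mathbb{C}[G]$. The Cauchy--Schwarz inequality gives $\langle T^mw,w\rangle\le\langle T^{2m}w,w\rangle^{1/2}\|w\|$. Applying it $k$ times,
\[
\|\pi(f)w\|^2=\langle Tw,w\rangle\le\langle T^{2^k}w,w\rangle^{2^{-k}}\|w\|^{2(1-2^{-k})},
\]
and $\langle T^{2^k}w,w\rangle=\varphi\bigl(h^*(f^*f)^{2^k}h\bigr)\le C\|h\|_\nu^2\,\|f\|_\nu^{2^{k+1}}$. As $k\to\infty$ we get $\|\pi(f)w\|\le\|f\|_\nu\|w\|$, and such $w$ are dense.
\end{proof}

It follows that
\begin{equation}\label{eq:sup}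
\|f\|_{C^*\mathrm{PF}_p}^2=\sup\bigl\{\varphi(f^*f):\ \varphi\text{ positive definite},\ \varphi(e)=1,\ |\varphi(\cdot)|\le\|\cdot\|_{\mathrm{PF}_p}\bigr\}.
\end{equation}
For such $\varphi$ the lemma makes $\pi_\varphi$ a $\mathrm{PF}_p$-bounded representation, so $\varphi(f^*f)=\|\pi_\varphi(f)v\|^2\le\|f\|^2_{C^*\mathrm{PF}_p}$. Conversely, if $\pi$ is $\mathrm{PF}_p$-bounded and $\xi$ is a unit vector, then $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$ is admissible and $\varphi(f^*f)=\|\pi(f)\xi\|^2$.

\begin{lemma}\label{lem:lp}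
Let $p\in[2,\infty)$ and let $\varphi\in\ell^p(G)$ be positive definite. Then $\pi_\varphi$ is an $\ell^p$-representation, and it is $\mathrm{PF}_p$-bounded.
\end{lemma}

\begin{proof}
The vectors $\pi_\varphi(s)v$ span a dense subspace, and $\langle\pi_\varphi(g)\pi_\varphi(s)v,\pi_\varphi(t)v\rangle=\varphi(t^{-1}gs)$ is an $\ell^p$-function of $g$. By H\"older's inequality and Lemma~\ref{lem:dual}, $|\varphi(f)|\le\|\varphi\|_p\|f\|_{p'}\le\|\varphi\|_p\|f\|_{\mathrm{PF}_p}$, and Lemma~\ref{lem:const} applies.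
\end{proof}

\begin{proposition}\label{prop:chain}
For every discrete group $G$, $p\in[2,\infty)$ and $f\in\mathbb{C}[G]$,
\[
\|\lambda_G(f)\|\le\|f\|_{C^*_{\ell^p}}\le\|f\|_{C^*\mathrm{PF}_p}\le\|f\|_{C^*(G)}.
\]
If $G$ is amenable, all four norms agree.
\end{proposition}

\begin{proof}
Finitely supported vectors have finitely supported coefficients, so $\lambda_G$ is an $\ell^p$-representation; this is the first inequality. The last one holds because the full norm is a supremum over all representations. For the middle one let $\pi$ be an $\ell^p$-representation, $\xi\in\mathcal{H}_0$ and $\varphi=\langle\pi(\cdot)\xi,\xi\rangle\in\ell^p(G)$. By Lemma~\ref{lem:lp}, $\|\pi(f)\xi\|^2=\varphi(f^*f)=\|\pi_\varphi(f)v\|^2\le\|f\|^2_{C^*\mathrm{PF}_p}\|\xi\|^2$, and $\mathcal{H}_0$ is dense. For amenable $G$ the outer norms agree.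
\end{proof}

\begin{remark}[The range of exponents]\label{rem:range}
At $p=2$ we have $\|f\|_{\mathrm{PF}_2}=\|\lambda_G(f)\|$, so the first three norms in Proposition~\ref{prop:chain} agree. If $2\le p\le\tilde p$, then $\ell^p\subseteq\ell^{\tilde p}$, and $\|\cdot\|_{\mathrm{PF}_p}\le\|\cdot\|_{\mathrm{PF}_{\tilde p}}$ by Lemma~\ref{lem:dual}; hence both $C^*$-norms increase with $p$. If $p=\infty$ is allowed, every representation has bounded coefficients, and $\|\lambda_\infty(f)\|=\|f\|_1$ bounds every $\|\pi(f)\|$, so both norms are the full norm. For $1<p<2$ the comparison is of another kind: $\ell^p\subseteq\ell^2$ gives $C^*_{\ell^p}(G)=C^*_r(G)$, while $\mathrm{PF}^*_p(G)=\mathrm{PF}^*_{p'}(G)$ by Lemma~\ref{lem:dual}. This leaves $p\in(2,\infty)$.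
\end{remark}

\subsection{Subgroups}

\begin{proof}[Proof of Theorem~\ref{thm:free}(a)]
Let $r\in[1,\infty)$. We first show
\begin{equation}\label{eq:subgroup}
\|\lambda_{r,G}(f)\|=\|\lambda_{r,H}(f)\|\quad(f\in\mathbb{C}[H]),\qquad\|\lambda_{r,H}(x|_H)\|\le\|\lambda_{r,G}(x)\|\quad(x\in\mathbb{C}[G]).
\end{equation}
The space $\ell^r(G)$ is the $\ell^r$-sum of the spaces $\ell^r(Hg)$ over right cosets, and right translation by $g$ identifies the action of $f\in\mathbb{C}[H]$ on $\ell^r(Hg)$ with $\lambda_{r,H}(f)$. This gives the equality. If $\xi$ is supported on $H$ and $h\in H$, then only $g\in H$ contribute to $(x*\xi)(h)=\sum_gx(g)\xi(g^{-1}h)$. So $\lambda_{r,H}(x|_H)$ is $\lambda_{r,G}(x)$ preceded by the inclusion $\ell^r(H)\to\ell^r(G)$ and followed by restriction to $H$, which gives the inequality. By Lemma~\ref{lem:dual}, both relations in \eqref{eq:subgroup} also hold for the $\mathrm{PF}_p$-norms.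

\emph{The norm $\|\cdot\|_{C^*\mathrm{PF}_p}$.} By the equality, a $\mathrm{PF}_p$-bounded representation of $G$ restricts to a $\mathrm{PF}_p$-bounded representation of $H$, so $\|f\|_{C^*\mathrm{PF}_p(G)}\le\|f\|_{C^*\mathrm{PF}_p(H)}$ for $f\in\mathbb{C}[H]$. Conversely let $\varphi$ be admissible in \eqref{eq:sup} for $H$. Its extension by zero is positive definite by (P3), and $|\tilde\varphi(x)|=|\varphi(x|_H)|\le\|x|_H\|_{\mathrm{PF}_p(H)}\le\|x\|_{\mathrm{PF}_p(G)}$. So $\tilde\varphi$ is admissible for $G$, and $\varphi(f^*f)=\tilde\varphi(f^*f)\le\|f\|^2_{C^*\mathrm{PF}_p(G)}$. Take the supremum over $\varphi$.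

\emph{The norm $\|\cdot\|_{C^*_{\ell^p}}$.} An $\ell^p$-representation of $G$ restricts to an $\ell^p$-representation of $H$, which gives one inequality. Conversely let $\pi$ be an $\ell^p$-representation of $H$, $\xi\in\mathcal{H}_0$ a unit vector and $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$. Then $\tilde\varphi\in\ell^p(G)$ is positive definite, $\pi_{\tilde\varphi}$ is an $\ell^p$-representation of $G$ by Lemma~\ref{lem:lp}, and $\|\pi(f)\xi\|^2=\tilde\varphi(f^*f)\le\|f\|^2_{C^*_{\ell^p}(G)}$ for $f\in\mathbb{C}[H]$. Take suprema over $\xi$ and $\pi$.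
\end{proof}

\section{Free groups}\label{sec:free}

Fix free generators of $F_d$, let $|g|$ be the word length and $S_n=\{g:|g|=n\}$. We use two results of Haagerup.

\begin{theorem}[\cite{Haagerup}]\label{thm:haagerup}
For $0<r<1$ the function $\varphi_r(g)=r^{|g|}$ is positive definite on $F_d$. If $f$ is supported on $S_n$, then $\|\lambda_2(f)\|\le(n+1)\|f\|_2$.
\end{theorem}

The inequality reverses $\|f\|_2\le\|\lambda_2(f)\|$ on spheres, at a polynomial cost. To compare the two norms at exponent $p$ we need the same reversal for $\|f\|_{p'}\le\|f\|_{\mathrm{PF}_p}$. At exponent one it is free, and interpolation in $f$ and in the vector simultaneously covers the exponents between.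

\begin{lemma}\label{lem:sphere}
Let $p\in[2,\infty)$. If $f\in\mathbb{C}[F_d]$ is supported on $S_n$, then $\|f\|_{\mathrm{PF}_p}\le(n+1)\|f\|_{p'}$. If $\varphi$ is a function on $F_d$ with $|\varphi(\cdot)|\le\|\cdot\|_{\mathrm{PF}_p}$, then
\begin{equation}\label{eq:sphere}
\Bigl(\sum_{g\in S_n}|\varphi(g)|^p\Bigr)^{1/p}\le n+1\qquad(n\ge0).
\end{equation}
\end{lemma}

\begin{proof}
We run the bilinear Riesz--Thorin argument. Let $\xi,\eta$ be finitely supported with $\|f\|_{p'}=\|\xi\|_{p'}=\|\eta\|_p=1$. For $0\le\operatorname{Re}z\le1$ put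
\[
f_z=\frac{f}{|f|}|f|^{p'(1-z/2)},\qquad\xi_z=\frac{\xi}{|\xi|}|\xi|^{p'(1-z/2)},\qquad\eta_z=\frac{\eta}{|\eta|}|\eta|^{pz/2}
\]
on the respective supports and zero elsewhere. The function $\Phi(z)=\sum_g(f_z*\xi_z)(g)\eta_z(g)$ is holomorphic and bounded on the strip. For $\operatorname{Re}z=0$ we have $|\Phi(z)|\le\|f_z\|_1\|\xi_z\|_1\|\eta_z\|_\infty\le1$. For $\operatorname{Re}z=1$ the three functions have $\ell^2$-norm one and $f_z$ is supported on $S_n$, so $|\Phi(z)|\le n+1$ by Theorem~\ref{thm:haagerup}. At $z=2/p$ the three functions are $f,\xi,\eta$, and the three lines theorem gives $|\Phi(2/p)|\le n+1$. Hence $\|\lambda_{p'}(f)\|\le(n+1)\|f\|_{p'}$. Since $S_n=S_n^{-1}$, the same bound applies to $f^*$, and $\|\lambda_p(f)\|=\|\lambda_{p'}(f^*)\|$ by Lemma~\ref{lem:dual}. This proves the first claim. It gives $|\varphi(f)|\le(n+1)\|f\|_{p'}$ for $f$ supported on $S_n$, which is \eqref{eq:sphere} by $\ell^{p'}$--$\ell^p$ duality.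
\end{proof}

So a function that is admissible in \eqref{eq:sup} misses $\ell^p(F_d)$ by at most a polynomial factor, and multiplication by $\varphi_t$ removes that factor while preserving positive definiteness.

\begin{proof}[Proof of Theorem~\ref{thm:free}(b)]
Let $\varphi$ be admissible in \eqref{eq:sup} and $0<t<1$. The product $\varphi_t\varphi$ is positive definite by (P1), equals one at $e$, and lies in $\ell^p(F_d)$ because $\sum_nt^{np}(n+1)^p<\infty$. By Lemma~\ref{lem:lp} its GNS representation is an $\ell^p$-representation, so $(\varphi_t\varphi)(f^*f)\le\|f\|^2_{C^*_{\ell^p}}$. Letting $t\to1$ and taking the supremum over $\varphi$ gives $\|f\|_{C^*\mathrm{PF}_p}\le\|f\|_{C^*_{\ell^p}}$. Proposition~\ref{prop:chain} gives the reverse inequality.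
\end{proof}

On $F_2$ we have $|S_n|=4\cdot3^{n-1}$ for $n\ge1$, and the functions $\varphi_r$ detect the exponent.

\begin{lemma}\label{lem:threshold}
Let $p\in[2,\infty)$ and $0<r<1$. If $r<3^{-1/p}$, then $\varphi_r\in\ell^p(F_2)$. If $r>3^{-1/p}$, then the inequality $|\varphi_r(f)|\le\|f\|_{\mathrm{PF}_p(F_2)}$ fails for some $f\in\mathbb{C}[F_2]$.
\end{lemma}

\begin{proof}
The series $\sum_n4\cdot3^{n-1}r^{np}$ converges when $3r^p<1$. If the inequality held for all $f$, then \eqref{eq:sphere} would read $(4\cdot3^{n-1})^{1/p}r^n\le n+1$ for all $n\ge1$, which is false when $3^{1/p}r>1$.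
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}(c)]
Let $2<p<\tilde p<\infty$. If the two norms agreed on $\mathbb{C}[G]$, they would agree on $\mathbb{C}[F_2]$, so by part (a) we may take $G=F_2$. Choose $r$ with $3^{-1/p}<r<3^{-1/\tilde p}$. Lemmas~\ref{lem:threshold} and~\ref{lem:lp} give $|\varphi_r(f)|\le\|\pi_{\varphi_r}(f)\|\le\|f\|_{C^*\mathrm{PF}_{\tilde p}}$. If the norms agreed, the right side would equal $\|f\|_{C^*\mathrm{PF}_p}\le\|f\|_{\mathrm{PF}_p}$, contrary to Lemma~\ref{lem:threshold}.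
\end{proof}

The same threshold, at the exponents $2$ and $p$, gives the representation that will separate the norms. This is the one place in the proof of Theorems~\ref{thm:main} and~\ref{thm:quotient}(b) where $p>2$ and the non-amenability of $\Gamma$ are used.

\begin{lemma}\label{lem:test}
Let $p\in(2,\infty)$ and let $\Gamma\le SL_2(\mathbb{Z})$ be non-amenable. Then $\Gamma$ contains a copy of $F_2$, and $\Gamma$ has a $\mathrm{PF}_p$-bounded unitary representation $\pi$ with $\pi\not\prec\lambda_\Gamma$.
\end{lemma}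

\begin{proof}
The group $SL_2(\mathbb{Z})$ has a free subgroup $F$ of finite index. Then $\Gamma\cap F$ is free, as a subgroup of a free group, and has finite index in $\Gamma$. If it were cyclic, $\Gamma$ would be amenable. So it has rank at least two and contains $F_2$.

Since $p>2$ there is $r$ with $3^{-1/2}<r<3^{-1/p}$. The extension $\varphi$ of $\varphi_r$ by zero to $\Gamma$ is positive definite and lies in $\ell^p(\Gamma)$, so $\pi=\pi_\varphi$ is $\mathrm{PF}_p$-bounded by Lemma~\ref{lem:lp}. If $\pi\prec\lambda_\Gamma$, then \eqref{eq:subgroup} gives $|\varphi_r(f)|\le\|\lambda_\Gamma(f)\|=\|\lambda_{F_2}(f)\|=\|f\|_{\mathrm{PF}_2(F_2)}$ for $f\in\mathbb{C}[F_2]$, contrary to Lemma~\ref{lem:threshold} with exponent $2$.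
\end{proof}

\section{Convolution norms under the quotient map}\label{sec:transfer}

For $\gamma\in\Gamma$ and $a\in\mathbb{Z}^2$ the conjugate $\gamma a\gamma^{-1}$ in $G_\Gamma$ is the vector $\gamma(a)\in\mathbb{Z}^2$. Each element of $G_\Gamma$ is uniquely a product $\gamma a$, and also uniquely a product $a\gamma$.

\begin{lemma}[Transference]\label{lem:transfer}
For $r\in(1,\infty)$ and $f\in\mathbb{C}[G_\Gamma]$ we have $\|\lambda_{r,\Gamma}(q(f))\|\le\|\lambda_{r,G_\Gamma}(f)\|$. Hence $\lambda_\Gamma\circ q\prec\lambda_{G_\Gamma}$, and if $p\in[2,\infty)$ and $\pi$ is a $\mathrm{PF}_p$-bounded representation of $\Gamma$, then $\pi\circ q$ is a $\mathrm{PF}_p$-bounded representation of $G_\Gamma$.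
\end{lemma}

\begin{proof}
We embed $\ell^r(\Gamma)$ isometrically in $\ell^r(G_\Gamma)$ so that $\mathbb{Z}^2$ acts almost trivially on the image. Let $Q_n=\{0,\dots,n-1\}^2$; for each $c\in\mathbb{Z}^2$ we have $|(c+Q_n)\triangle Q_n|/|Q_n|\to0$. For finitely supported $\eta$ on $\Gamma$ put $\eta_n(\gamma a)=|Q_n|^{-1/r}\eta(\gamma)1_{Q_n}(a)$. Then $\|\eta_n\|_r=\|\eta\|_r$, and $\lambda(\delta)\eta_n=(\lambda(\delta)\eta)_n$ for $\delta\in\Gamma$. For $c\in\mathbb{Z}^2$ the element $c^{-1}\gamma a$ equals $\gamma$ times the vector $a-\gamma^{-1}(c)$, so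
\[
\|\lambda(c)\eta_n-\eta_n\|_r^r=\sum_\gamma|\eta(\gamma)|^r\,\frac{|(\gamma^{-1}(c)+Q_n)\triangle Q_n|}{|Q_n|}\longrightarrow0,
\]
the sum being finite. Applying this to $\lambda(\delta)\eta$ gives $\|\lambda(c\delta)\eta_n-(\lambda(\delta)\eta)_n\|_r\to0$, and by linearity $\|\lambda(f)\eta_n-(\lambda(q(f))\eta)_n\|_r\to0$. Thus $\|\lambda(q(f))\eta\|_r=\lim_n\|\lambda(f)\eta_n\|_r\le\|\lambda(f)\|\,\|\eta\|_r$. The case $r=2$ is the weak containment. The cases $r=p,p'$ give $\|\pi(q(f))\|\le\|q(f)\|_{\mathrm{PF}_p(\Gamma)}\le\|f\|_{\mathrm{PF}_p(G_\Gamma)}$ by Lemma~\ref{lem:dual}.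
\end{proof}

The action of $\Gamma$ on $\mathbb{Z}^2$ did no harm here, because $\eta$ has finite support. For the Brown--Guentner norm the action decides the outcome, as the case of a trivial action shows.

\begin{example}[The direct product]\label{ex:product}
Let $G=\mathbb{Z}^2\times\Gamma$ with projection $q$, and let $\varphi\in\ell^p(\Gamma)$ be positive definite with $\varphi(e)=1$. The functions $\psi_n(a)=|(a+Q_n)\cap Q_n|/|Q_n|$ are diagonal coefficients of $\lambda_{\mathbb{Z}^2}$, are finitely supported, and tend to one pointwise. The functions $(a,\gamma)\mapsto\psi_n(a)\varphi(\gamma)$ are positive definite by (P1) and (P2), lie in $\ell^p(G)$, and tend to $\varphi\circ q$ pointwise. Their GNS representations $\sigma_n$ are $\ell^p$-representations, and $|(\varphi\circ q)(f)|\le\sup_n\|\sigma_n(f)\|$. By Lemma~\ref{lem:const}, $\pi_\varphi\circ q\prec\bigoplus_n\sigma_n$, so $\pi_\varphi\circ q$ extends to $C^*_{\ell^p}(G)$. In the semidirect product the formula $\psi_n(a)\varphi(\gamma)$ gives no reason for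 positivity: $a\gamma\mapsto\psi_n(a)$ can be positive definite on $G_\Gamma$ only if $\psi_n$ is $\Gamma$-invariant, since a positive definite function equal to one on $\Gamma$ is invariant under translation by $\Gamma$ on both sides.
\end{example}

\section{Representations without $\mathbb{Z}^2$-invariant vectors}\label{sec:rigid}

In $G_\Gamma$ no other approximation can replace the one in Example~\ref{ex:product}. Of all the decay that an $\ell^p$-representation has, the proof uses only the absence of $\mathbb{Z}^2$-invariant vectors.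

\begin{proposition}\label{prop:key}
Let $\Gamma\le SL_2(\mathbb{Z})$ and let $\sigma$ be a unitary representation of $G_\Gamma$ without nonzero $\mathbb{Z}^2$-invariant vectors. If $\pi$ is a unitary representation of $\Gamma$ with $\pi\circ q\prec\sigma$, then $\pi\prec\lambda_\Gamma$.
\end{proposition}

\subsection{The spectral measure near the origin}

Let $\sigma$ be a unitary representation of $G_\Gamma$ on $\mathcal{H}$. The spectral theorem for the commuting unitaries $\sigma(a)$, $a\in\mathbb{Z}^2$, gives a unique projection-valued Borel measure $E$ on $\mathbb{T}^2=\mathbb{R}^2/\mathbb{Z}^2$ with $\sigma(a)=\int e^{2\pi ix\cdot a}\,dE(x)$. For a bounded Borel function $h$ put $E(h)=\int h\,dE$, and for $v\in\mathcal{H}$ let $\mu_v(B)=\|E(B)v\|^2$; then $\|E(h)v\|^2=\int|h|^2\,d\mu_v$. The group $\Gamma$ acts on the dual torus through $\hat\gamma=(\gamma^T)^{-1}$, and $\gamma\mapsto\hat\gamma$ is an isomorphism of $\Gamma$ onto a subgroup $\hat\Gamma$ of $SL_2(\mathbb{Z})$.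

\begin{lemma}\label{lem:spectral}
\begin{itemize}
\item[(i)] $\sigma(\gamma)E(h)\sigma(\gamma)^{-1}=E(h\circ\hat\gamma^{-1})$, and so $\sigma(\gamma)E(B)\sigma(\gamma)^{-1}=E(\hat\gamma B)$.
\item[(ii)] The range of $E(\{0\})$ is the space of $\mathbb{Z}^2$-invariant vectors.
\item[(iii)] If $v_n$ are unit vectors with $\langle\sigma(a)v_n,v_n\rangle\to1$ for all $a\in\mathbb{Z}^2$, then $\mu_{v_n}(\mathbb{T}^2\setminus U)\to0$ for every open neighborhood $U$ of $0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The spectral measure of $a\mapsto\sigma(\gamma)\sigma(a)\sigma(\gamma)^{-1}$ is $\sigma(\gamma)E(\cdot)\sigma(\gamma)^{-1}$. This representation equals $\sigma(\gamma(a))=\int e^{2\pi i(\gamma^Tx)\cdot a}\,dE(x)$, so its spectral measure is also the image of $E$ under $\gamma^T=\hat\gamma^{-1}$. Uniqueness gives the claim.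

(ii), (iii) The continuous function $h_0(x)=|e^{2\pi ix_1}-1|^2+|e^{2\pi ix_2}-1|^2$ vanishes only at $0$, and for a unit vector $v$
\[
\int h_0\,d\mu_v=\sum_{j=1,2}\|\sigma(e_j)v-v\|^2=\sum_{j=1,2}\bigl(2-2\operatorname{Re}\langle\sigma(e_j)v,v\rangle\bigr).
\]
So $v$ is invariant if and only if $\mu_v$ is carried by $\{0\}$, that is, $E(\{0\})v=v$. In (iii) the integrals tend to zero, and $h_0$ is bounded below by a positive constant on the compact set $\mathbb{T}^2\setminus U$.
\end{proof}

In the situation of Proposition~\ref{prop:key} we thus meet probability measures that crowd into the origin without charging it. Near the origin the action on $\mathbb{T}^2$ is the linear action on $\mathbb{R}^2$, and the scale at which the measures live is out of our control. So we forget the scale and keep the direction. Let $SL_2(\mathbb{R})$ act on the unit circle $S^1\subset\mathbb{R}^2$ by $g\cdot y=gy/|gy|$. For $0\ne x\in\mathbb{T}^2$ let $\tilde x\in(-\frac12,\frac12]^2$ be its representative and $d(x)=\tilde x/|\tilde x|\in S^1$;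 the map $d$ is Borel. Let $U_\gamma$ be the image in $\mathbb{T}^2$ of the open disk of radius $1/(2\|\hat\gamma^{-1}\|)$ about $0$; this radius is at most $\frac12$, because a matrix of determinant one has norm at least one. If $0\ne x\in U_\gamma$, then $\tilde x$ lies in this disk and $|\hat\gamma^{-1}\tilde x|<\frac12$, so $\hat\gamma^{-1}\tilde x$ is the representative of $\hat\gamma^{-1}x$. Hence
\begin{equation}\label{eq:direction}
d(\hat\gamma^{-1}x)=\hat\gamma^{-1}\cdot d(x)\qquad(0\ne x\in U_\gamma).
\end{equation}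

\subsection{The trivial representation, by hand}

For trivial $\pi$ and non-amenable $\Gamma$, Proposition~\ref{prop:key} says that $\sigma$ cannot have almost invariant vectors, since the trivial representation is weakly contained in $\lambda_\Gamma$ only for amenable $\Gamma$. In the following case this can be seen directly.

\begin{example}\label{ex:pingpong}
Suppose that $\Gamma$ contains $u=\left(\begin{smallmatrix}1&2\\0&1\end{smallmatrix}\right)$ and $w=\left(\begin{smallmatrix}1&0\\2&1\end{smallmatrix}\right)$. Then $\hat\Gamma$ contains them too, as $\hat u=w^{-1}$ and $\hat w=u^{-1}$. Let $\sigma$ have no nonzero $\mathbb{Z}^2$-invariant vectors, and suppose that there are unit vectors $v_n$ with $\|\sigma(g)v_n-v_n\|\to0$ for all $g\in G_\Gamma$. Put $\mu_n=\mu_{v_n}$. By Lemma~\ref{lem:spectral}(i), $\mu_n(\hat\gamma B)=\|E(B)\sigma(\gamma)^{-1}v_n\|^2$, so $|\mu_n(\hat\gamma B)-\mu_n(B)|\le2\|\sigma(\gamma)^{-1}v_n-v_n\|$. Since $\mu_n(\{0\})=0$, the image $\nu_n$ of $\mu_n$ under $d$ is a probability measure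 on $S^1$. By \eqref{eq:direction}, the sets $d^{-1}(\hat\gamma\cdot C)$ and $\hat\gamma d^{-1}(C)$ coincide inside $U_\gamma$, so for every Borel set $C\subseteq S^1$
\[
|\nu_n(\hat\gamma\cdot C)-\nu_n(C)|\le2\|\sigma(\gamma)^{-1}v_n-v_n\|+\mu_n(\mathbb{T}^2\setminus U_\gamma)\longrightarrow0.
\]
Let $I=\{y:y_2\ne0,\ -1\le y_1/y_2<1\}$ and $J=\{y:y_1\ne0,\ -1<y_2/y_1\le1\}$; then $I\cup J=S^1$. The matrix $u$ adds $2$ to $y_1/y_2$, so $I$, $u\cdot I$, $u^2\cdot I$ are disjoint and $\limsup\nu_n(I)\le\frac13$. The matrix $w$ adds $2$ to $y_2/y_1$, so $\limsup\nu_n(J)\le\frac13$. Then $1\le\frac23$, a contradiction.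
\end{example}

For general $\pi$ the vectors $v_n$ are almost invariant under $\mathbb{Z}^2$ only, the measures $\nu_n$ carry no invariance, and the conclusion to be reached is a bound by $\lambda_\Gamma$, not a contradiction. A standard source of such bounds is Fell's absorption principle: for any unitary representation $\rho$ of $\Gamma$ on $\mathcal{H}$, the unitary $v\otimes\delta_s\mapsto\rho(s)v\otimes\delta_s$ of $\mathcal{H}\otimes\ell^2(\Gamma)$ carries $1\otimes\lambda_\Gamma$ to $\rho\otimes\lambda_\Gamma$, so that $\|(\rho\otimes\lambda_\Gamma)(f)\|=\|\lambda_\Gamma(f)\|$. We would like to embed $\sigma|_\Gamma$ in $\sigma|_\Gamma\otimes\lambda_\Gamma$. A Borel field of unit vectors $x\mapsto\xi(x)\in\ell^2(\Gamma)$ on $\mathbb{T}^2\setminus\{0\}$ with $\xi(\hat\gamma x)=\lambda(\gamma)\xi(x)$ would do this through the functional calculus of $E$. For infinite $\Gamma$ there is no such field: the point $(\frac12,0)$ has a finite orbit, hence an infinite stabilizer, and an infinite subgroup fixes no unit vector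 of $\ell^2(\Gamma)$. But we need the field only near $0$, where it may depend on the direction alone, and only approximately.

\subsection{Approximately equivariant fields on the circle}

\begin{lemma}\label{lem:fields}
There are maps $\xi_k$ from $S^1$ to the unit vectors of $\ell^2(\Gamma)$, with Borel coordinates $y\mapsto\xi_k(y)(s)$, such that for every $\gamma\in\Gamma$
\[
\varepsilon_k(\gamma)=\sup_{y\in S^1}\|\lambda(\gamma)\xi_k(y)-\xi_k(\hat\gamma\cdot y)\|_2\longrightarrow0\qquad(k\to\infty).
\]
\end{lemma}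

On $S=SL_2(\mathbb{R})$ itself, where $\hat\Gamma$ acts freely by left translation, there is an exactly equivariant map $\theta\colon S\to\Gamma$. The circle is $S/P$, where $P$ is the stabilizer of $e_1$, and we descend $\theta$ to the circle by averaging it over almost invariant subsets of the cosets of $P$.

\begin{proof}
\emph{Almost invariant sets in $P$.} The stabilizer $P$ of $e_1\in S^1$ consists of the matrices $b=\left(\begin{smallmatrix}b_1&b_2\\0&1/b_1\end{smallmatrix}\right)$ with $b_1>0$. It is solvable, hence amenable, and Reiter's condition \cite[Appendix~G]{BHV} provides almost invariant densities on it; here they can be written down. The matrix $b$ acts on the upper half-plane by $\zeta\mapsto t\zeta+c$ with $t=b_1^2$, $c=b_1b_2$. The map $b\mapsto b(i)=c+it$ is a homeomorphism of $P$ onto the half-plane that turns left multiplication into this action. The measure $\omega=d\alpha\,d\beta/\beta^2$, $\zeta=\alpha+i\beta$, is invariant under these maps, so it is a left Haar measure on $P$. Let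
\[
A_k=\{\alpha+i\beta:\ |\alpha|\le\beta,\ e^k\le\beta\le e^{2k}\},\qquad\omega(A_k)=\int_{e^k}^{e^{2k}}\frac{2\beta}{\beta^2}\,d\beta=2k .
\]
The dilation by $t$ preserves the cone $|\alpha|\le\beta$ and shifts the range of $\log\beta$ by $\log t$, so $\omega(tA_k\triangle A_k)\le4|\log t|$. The translation by $c$ changes each horizontal slice by a set of length at most $2|c|$, so $\omega((tA_k+c)\triangle tA_k)\le\int_{te^k}^\infty2|c|\beta^{-2}d\beta=2|c|t^{-1}e^{-k}$. Therefore
\begin{equation}\label{eq:folner}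
\sup_{b\in K}\frac{\omega(bA_k\triangle A_k)}{2k}\longrightarrow0\qquad\text{for every compact }K\subset P.
\end{equation}

\emph{The cocycle.} Let $\kappa(y)\in SO(2)$ be the rotation with $\kappa(y)e_1=y$. For $g\in S$ the matrix $b(g,y)=\kappa(g\cdot y)^{-1}g\,\kappa(y)$ maps $e_1$ to $|gy|e_1$, so it lies in $P$. It depends continuously on $y$, so $K_g=\{b(g,y):y\in S^1\}$ is compact. This compactness makes the estimate uniform in $y$.

\emph{The equivariant map $\theta$.} As $\hat\Gamma$ is discrete, there is an open set $V\ni e$ in $S$ with $VV^{-1}\cap\hat\Gamma=\{e\}$. Cover $S$ by countably many translates $V_i=Vg_i$. If $\hat\gamma V_i$ meets $V_i$, then $\hat\gamma\in VV^{-1}$, so $\gamma=e$. Let $D_i=V_i\setminus\bigcup_{j<i}\hat\Gamma V_j$ and $D=\bigcup_iD_i$, a Borel set. Every orbit $\hat\Gamma z$ meets $D$: take the least $i$ for which it meets $V_i$. It meets $D$ only in $D_i$, and there in a single point. Hence $S$ is the disjoint union of the sets $\hat\gamma D$. Define $\theta=\gamma$ on $\hat\gamma D$;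 then $\theta$ is Borel and $\theta(\hat\gamma z)=\gamma\theta(z)$.

\emph{Averaging.} Put $m_k(y)(s)=\omega\bigl(\{b\in A_k:\theta(\kappa(y)b)=s\}\bigr)/2k$. This is a probability measure on $\Gamma$, and it is Borel in $y$ by Tonelli's theorem. Fix $\gamma$ and $y$ and let $b_0=b(\hat\gamma,y)$, so that $\hat\gamma\kappa(y)=\kappa(\hat\gamma\cdot y)b_0$. The condition $\theta(\kappa(y)b)=\gamma^{-1}s$ is equivalent to $\theta(\kappa(\hat\gamma\cdot y)b_0b)=s$, and left invariance of $\omega$ gives
\[
m_k(y)(\gamma^{-1}s)=\omega\bigl(\{b\in b_0A_k:\theta(\kappa(\hat\gamma\cdot y)b)=s\}\bigr)/2k .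
\]
This is the formula for $m_k(\hat\gamma\cdot y)(s)$ with $b_0A_k$ in place of $A_k$. Summing over $s$, we get $\|\lambda(\gamma)m_k(y)-m_k(\hat\gamma\cdot y)\|_1\le\omega(b_0A_k\triangle A_k)/2k$. Put $\xi_k(y)=m_k(y)^{1/2}$. Since $(\sqrt{\alpha}-\sqrt{\beta})^2\le|\alpha-\beta|$ for $\alpha,\beta\ge0$, we obtain $\varepsilon_k(\gamma)^2\le\sup_{b\in K_{\hat\gamma}}\omega(bA_k\triangle A_k)/2k$, which tends to zero by \eqref{eq:folner}.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:key}}

\begin{proof}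
Let $\xi$ be a unit vector for $\pi$ and $\varphi(\gamma)=\langle\pi(\gamma)\xi,\xi\rangle$. We show $|\varphi(f)|\le\|\lambda_\Gamma(f)\|$ for $f\in\mathbb{C}[\Gamma]$. Applied to $f^*f$, this gives $\|\pi(f)\xi\|\le\|\lambda_\Gamma(f)\|$, which is the claim.

\emph{Step 1: from weak containment to vectors.} Let $\mathcal{A}$ be the norm closure of $\sigma(\mathbb{C}[G_\Gamma])$. Since $\pi\circ q\prec\sigma$, the function $\varphi\circ q$ defines a state $\Phi$ of $\mathcal{A}$. It lies in the weak* closure of the convex hull of the vector states. Otherwise the Hahn--Banach theorem gives a self-adjoint $T\in\mathcal{A}$ with $\Phi(T)>\sup_{\|v\|=1}\langle Tv,v\rangle=:\tau$, while $\tau-T\ge0$ forces $\Phi(T)\le\tau$. Replace $\sigma$ by $\sigma\otimes1$ on $\mathcal{H}\otimes\ell^2(\mathbb{N})$, which still has no nonzero $\mathbb{Z}^2$-invariant vectors. A convex combination $\sum_ic_i\langle\,\cdot\,v_i,v_i\rangle$ is then the vector state of $\sum_i\sqrt{c_i}\,v_i\otimes\delta_i$. As $G_\Gamma$ is countable, there are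 unit vectors $v_n$ with
\[
\langle\sigma(g)v_n,v_n\rangle\longrightarrow\varphi(q(g))\qquad(g\in G_\Gamma).
\]
For $g\in\mathbb{Z}^2$ the limit is one, so Lemma~\ref{lem:spectral}(iii) applies to $v_n$.

\emph{Step 2: the isometries.} Fix $k$. For $s\in\Gamma$ put $h_s(x)=\xi_k(d(x))(s)$ for $x\ne0$ and $h_s(0)=0$, and define
\[
W_kv=\sum_{s\in\Gamma}E(h_s)v\otimes\delta_s\in\mathcal{H}\otimes\ell^2(\Gamma).
\]
Then $\|W_kv\|^2=\int\sum_s|h_s|^2\,d\mu_v=\mu_v(\mathbb{T}^2\setminus\{0\})=\|v\|^2$, because $E(\{0\})=0$ by Lemma~\ref{lem:spectral}(ii). This is where the hypothesis on $\sigma$ enters.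

\emph{Step 3: $W_k$ almost intertwines on $v_n$.} Write $\rho=\sigma|_\Gamma\otimes\lambda_\Gamma$. By Lemma~\ref{lem:spectral}(i),
\[
\rho(\gamma)W_kv=\sum_sE(h_s\circ\hat\gamma^{-1})\sigma(\gamma)v\otimes\delta_{\gamma s}=\sum_sE(h_{\gamma^{-1}s}\circ\hat\gamma^{-1})\sigma(\gamma)v\otimes\delta_s .
\]
Hence, with $g_s(x)=h_{\gamma^{-1}s}(\hat\gamma^{-1}x)-h_s(x)$,
\[
\|\rho(\gamma)W_kv-W_k\sigma(\gamma)v\|^2=\int\sum_s|g_s|^2\,d\mu_{\sigma(\gamma)v}.
\]
For $x\ne0$ the vector $(g_s(x))_s$ is $\lambda(\gamma)\xi_k(d(\hat\gamma^{-1}x))-\xi_k(d(x))$, a difference of unit vectors, so $\sum_s|g_s(x)|^2\le4$. For $0\ne x\in U_\gamma$, formula \eqref{eq:direction} says that this vector is $\lambda(\gamma)\xi_k(y)-\xi_k(\hat\gamma\cdot y)$ with $y=\hat\gamma^{-1}\cdot d(x)$, so $\sum_s|g_s(x)|^2\le\varepsilon_k(\gamma)^2$. By Lemma~\ref{lem:spectral}(i) again, $\mu_{\sigma(\gamma)v}(B)=\mu_v(\hat\gamma^{-1}B)$. Therefore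
\[
\|\rho(\gamma)W_kv_n-W_k\sigma(\gamma)v_n\|^2\le\varepsilon_k(\gamma)^2+4\mu_{v_n}(\mathbb{T}^2\setminus\hat\gamma^{-1}U_\gamma),
\]
and the last term tends to zero as $n\to\infty$, since $\hat\gamma^{-1}U_\gamma$ is an open neighborhood of $0$.

\emph{Step 4: absorption.} As $W_k$ is an isometry, $\langle W_k\sigma(\gamma)v_n,W_kv_n\rangle=\langle\sigma(\gamma)v_n,v_n\rangle\to\varphi(\gamma)$. With Step 3,
\[
\limsup_n\bigl|\langle\rho(\gamma)W_kv_n,W_kv_n\rangle-\varphi(\gamma)\bigr|\le\varepsilon_k(\gamma).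
\]
By Fell absorption $|\langle\rho(f)W_kv_n,W_kv_n\rangle|\le\|\lambda_\Gamma(f)\|$. So $|\varphi(f)|\le\|\lambda_\Gamma(f)\|+\sum_\gamma|f(\gamma)|\varepsilon_k(\gamma)$, and the finite sum tends to zero as $k\to\infty$ by Lemma~\ref{lem:fields}.
\end{proof}

\begin{corollary}\label{cor:c0}
Let $\pi$ be a unitary representation of $\Gamma\le SL_2(\mathbb{Z})$ with $\|\pi(q(f))\|\le\|f\|_{C^*_{c_0}(G_\Gamma)}$ for all $f\in\mathbb{C}[G_\Gamma]$. Then $\pi\prec\lambda_\Gamma$. The hypothesis holds in particular if $\|\pi(q(f))\|\le\|f\|_{C^*_{\ell^s}(G_\Gamma)}$ for all $f$ and some $s\in[1,\infty)$.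
\end{corollary}

\begin{proof}
For each $f\in\mathbb{C}[G_\Gamma]$ and $n\ge1$ choose a $c_0$-representation $\sigma_{f,n}$ with $\|\sigma_{f,n}(f)\|\ge\|f\|_{C^*_{c_0}}-1/n$, and let $\sigma$ be their direct sum. Then $\|\sigma(\cdot)\|=\|\cdot\|_{C^*_{c_0}}$, so $\pi\circ q\prec\sigma$. Every coefficient of a $c_0$-representation is a uniform limit of coefficients of vectors in $\mathcal{H}_0$, hence lies in $c_0(G_\Gamma)$. The diagonal coefficient of a $\mathbb{Z}^2$-invariant vector $v$ equals $\|v\|^2$ on the infinite set $\mathbb{Z}^2$, so $v=0$. The components of an invariant vector of $\sigma$ are invariant, so $\sigma$ has no nonzero $\mathbb{Z}^2$-invariant vectors, and Proposition~\ref{prop:key} applies. The last sentence follows from $\ell^s\subseteq c_0$, which gives $\|\cdot\|_{C^*_{\ell^s}}\le\|\cdot\|_{C^*_{c_0}}$.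
\end{proof}

\begin{remark}
Without the hypothesis on invariant vectors, $\sigma=\pi\circ q$ is a counterexample to Proposition~\ref{prop:key} whenever $\pi\not\prec\lambda_\Gamma$. The analogous statement for $\mathbb{Z}^2\times F_2$ is false: take $\varphi=\varphi_r$ with $3^{-1/2}<r<3^{-1/p}$ in Example~\ref{ex:product}; there $F_2$ acts trivially on directions, and no field as in Lemma~\ref{lem:fields} can be read off from $d(x)$. The dimension two enters through the amenability of the stabilizer $P$. The groups $SL_n(\mathbb{Z})$ are reached through their subgroup $\mathbb{Z}^2\rtimes SL_2(\mathbb{Z})$.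
\end{remark}

\section{The two norms on $\mathbb{Z}^2\rtimes\Gamma$}

\begin{proof}[Proof of Theorem~\ref{thm:quotient}]
(a) Let $\mathcal{A}$ be the completion of $\mathbb{C}[G_\Gamma]$ in a $C^*$-norm $\|\cdot\|_{\mathcal{A}}$ and let $\mathcal{J}$ be the closed ideal generated by the elements $\delta_a-\delta_e$. In $\mathcal{A}/\mathcal{J}$ the class of $\delta_{a\gamma}$ equals that of $\delta_\gamma$, so $\mathbb{C}[\Gamma]$ has dense image. Unital representations of $\mathcal{A}/\mathcal{J}$ correspond to unitary representations of $G_\Gamma$ that are bounded by $\|\cdot\|_{\mathcal{A}}$ and trivial on $\mathbb{Z}^2$, that is, of the form $\pi\circ q$. The norm of a $C^*$-algebra is the supremum over its representations. Hence $\mathcal{A}/\mathcal{J}$ is the completion of $\mathbb{C}[\Gamma]$ in $\sup_\pi\|\pi(f)\|$, where $\pi$ runs over the unitary representations of $\Gamma$ such that $\pi\circ q$ is bounded by $\|\cdot\|_{\mathcal{A}}$.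

Let $\mathcal{A}=C^*_{\ell^p}(G_\Gamma)$. Every such $\pi$ satisfies $\pi\prec\lambda_\Gamma$ by Corollary~\ref{cor:c0}, and $\pi=\lambda_\Gamma$ occurs, since $\|\lambda_\Gamma(q(f))\|\le\|\lambda_{G_\Gamma}(f)\|\le\|f\|_{\mathcal{A}}$ by Lemma~\ref{lem:transfer} and Proposition~\ref{prop:chain}. So the supremum is $\|\lambda_\Gamma(f)\|$.

Let $\mathcal{A}=C^*(\mathrm{PF}_p^*(G_\Gamma))$. Now $\pi\circ q$ is bounded by $\|\cdot\|_{\mathcal{A}}$ if and only if it is $\mathrm{PF}_p$-bounded. If $\pi$ is $\mathrm{PF}_p$-bounded, so is $\pi\circ q$ by Lemma~\ref{lem:transfer}. If $\pi\circ q$ is $\mathrm{PF}_p$-bounded, then for $f\in\mathbb{C}[\Gamma]\subset\mathbb{C}[G_\Gamma]$ we have $\|\pi(f)\|\le\|f\|_{\mathrm{PF}_p(G_\Gamma)}=\|f\|_{\mathrm{PF}_p(\Gamma)}$ by \eqref{eq:subgroup}. So $\pi$ runs over the $\mathrm{PF}_p$-bounded representations of $\Gamma$, and the supremum is $\|f\|_{C^*\mathrm{PF}_p(\Gamma)}$.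

(b) Let $\pi$ be as in Lemma~\ref{lem:test}. By Lemma~\ref{lem:transfer}, $\|\pi(q(f))\|\le\|f\|_{C^*\mathrm{PF}_p(G_\Gamma)}$. If $\|\cdot\|_{C^*\mathrm{PF}_p}\le\|\cdot\|_{C^*_{c_0}}$ held, Corollary~\ref{cor:c0} would give $\pi\prec\lambda_\Gamma$, which is false. (An inequality with a constant $C$ fails as well: applied to $(f^*f)^m$, it yields the inequality with constant $C^{1/2m}$ for every $m$.) Since $\|\cdot\|_{C^*_{\ell^s}}\le\|\cdot\|_{C^*_{c_0}}$, the norm $\|\cdot\|_{C^*\mathrm{PF}_p}$ is not equal to $\|\cdot\|_{C^*_{\ell^s}}$.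
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\Gamma$ is amenable, then $G_\Gamma$ is an extension of an amenable group by an abelian group, hence amenable, and the norms agree by Proposition~\ref{prop:chain}. If $\Gamma$ is non-amenable, they differ by Theorem~\ref{thm:quotient}(b) with $s=p$. If $G$ contains such a $G_\Gamma$, the norms of $G$ already differ on $\mathbb{C}[G_\Gamma]$ by Theorem~\ref{thm:free}(a). The group $SL_2(\mathbb{Z})$ contains $F_2$ and is therefore non-amenable, and for $n\ge3$ the upper left $3\times3$ block embeds $\mathbb{Z}^2\rtimes SL_2(\mathbb{Z})\le SL_3(\mathbb{Z})$ in $SL_n(\mathbb{Z})$.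
\end{proof}

\begin{remark}[Elements on which the norms differ]
Let $F_2\le\Gamma$ and $3^{-1/2}<r<3^{-1/p}$ be as in Lemma~\ref{lem:test}. By Theorem~\ref{thm:free} and Proposition~\ref{prop:chain} the two norms agree on $\mathbb{C}[F_2]$ and on $\mathbb{C}[\mathbb{Z}^2]$, but products of elements of these two rings separate them. Let $\tau=\frac12\delta_e+\frac18(\delta_{e_1}+\delta_{-e_1}+\delta_{e_2}+\delta_{-e_2})\in\mathbb{C}[\mathbb{Z}^2]$, and let $S_n$ be a sphere in $F_2$. Since $q(\tau)=\delta_e$,
\[
\|1_{S_n}\tau^m\|_{C^*\mathrm{PF}_p(G_\Gamma)}\ge\|\pi(1_{S_n})\|\ge|S_n|\,r^n\qquad(m\ge0).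
\]
Now let $\mathcal{A}=C^*_{\ell^p}(G_\Gamma)$ and let $\mathcal{J}$ be as above. The Fourier transform $\frac12+\frac14(\cos2\pi x_1+\cos2\pi x_2)$ of $\tau$ takes values in $[0,1]$ and equals one only at $0$. So $\|\tau\|_{\mathcal{A}}\le1$ and $\|(\delta_a-\delta_e)\tau^m\|_{\mathcal{A}}\to0$ as $m\to\infty$. As $\mathbb{Z}^2$ is normal, $\mathcal{J}$ is the closed span of the elements $x(\delta_a-\delta_e)$ with $x\in\mathcal{A}$, so $\|y\tau^m\|_{\mathcal{A}}\to0$ for all $y\in\mathcal{J}$. From $\|x\tau^m\|\le\|x+y\|+\|y\tau^m\|$, Theorem~\ref{thm:quotient}(a) and Theorem~\ref{thm:haagerup} we get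
\[
\limsup_m\|1_{S_n}\tau^m\|_{C^*_{\ell^p}(G_\Gamma)}\le\|\lambda_\Gamma(1_{S_n})\|\le(n+1)|S_n|^{1/2}.
\]
Since $3^{1/2}r>1$, we have $|S_n|r^n>(n+1)|S_n|^{1/2}$ for large $n$. For such $n$ and all large $m$ the two norms of $1_{S_n}\tau^m$ differ.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BHV}
Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{Haagerup}
Haagerup, Invent. Math. \textbf{50} (1979), 279--293.

\bibitem{KSSS}
Jacek Krajczok, Ebrahim Samei, Timo Siebenand and Adam Skalski, \emph{Crossed product functors associated to $\ell^p$-pseudofunctions}, arXiv:2604.26345 (2026).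

\end{thebibliography}
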